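# The rainbow replication number of a path, and why its constant is below $5/16$

## Replication graphs and rainbow copies

**Definition (replication graph).** Let $H$ be a graph with vertices $h_1,\dots,h_m$. A graph $G$ is a *replication graph* of $H$ if it is obtained from $H$ by replacing each vertex $h_i$ by a clique $K_i$ with an arbitrary number $|K_i|\ge 1$ of vertices, and each edge $h_ih_j$ by all edges between $K_i$ and $K_j$. No other edges are added. The clique $K_i$ is the *replication clique* of $h_i$. Equivalently, $G$ arises from $H$ by repeatedly adding a new vertex $v'$ adjacent to an existing vertex $v$ and to all neighbors of $v$.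

Example. Let $P_n$ be the path on $n$ vertices. Take $P_3$ with $|K_1|=2$, $|K_2|=|K_3|=1$, say $K_1=\{x,x'\}$, $K_2=\{y\}$, $K_3=\{z\}$. Then $x,x',y$ form a triangle, and $z$ is joined to $y$ only.

**Definition (the arrow).** We write $G\stackrel{R}{\rightarrow}H$ if in every proper vertex coloring of $G$ there is an induced subgraph isomorphic to $H$ that has exactly one vertex in each replication clique $K_i$ and is *rainbow*, meaning that all its vertices receive distinct colors.

Example. For the graph above, $G\stackrel{R}{\rightarrow}P_3$. Indeed $x,x',y$ receive three different colors, and $z$ has a color different from that of $y$. At least one of $x,x'$ has a color different from that of $z$, and that vertex together with $y,z$ is a rainbow $P_3$. On the other hand, $P_3$ is a replication graph of itself, and $P_3\stackrel{R}{\rightarrow}P_3$ is false: give both ends the same color.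

**Definition (the number $\rho_R$).** $\rho_R(H)$ is the least number of vertices of a replication graph $G$ of $H$ with $G\stackrel{R}{\rightarrow}H$.

Example. The only replication graph of $P_3$ with three vertices is $P_3$ itself, which fails, and we have found one with four vertices that works. So $\rho_R(P_3)=4$.

Now the question can be posed: how many vertices do we need for a path? In Marek Szykuła, Andrzej Kisielewicz, "Rainbow Induced Subgraphs in Replication Graphs", arXiv:1201.5340 (2012), the following is conjectured: for any $n\ge1$,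
$$\rho_R(P_n)=\frac{n^2}{4}+\frac{n^2}{16}+O(n),$$
where the $O(n)$ is uniform: there is an absolute constant $C$ with $\left|\rho_R(P_n)-\frac5{16}n^2\right|\le Cn$ for all $n\ge1$. Is this true? It is not, and it fails in the leading term. Write $\rho(n)=\rho_R(P_n)$.

**Theorem 1.** The limit $c^*:=\lim_{n\to\infty}\rho(n)/n^2$ exists and equals $\inf_n\rho(n)/n^2$. Moreover $c^*\le\frac9{29}<\frac5{16}$. Hence no constant $C$ satisfies $|\rho(n)-\frac5{16}n^2|\le Cn$ for all $n$.

**Theorem 2.** $\rho(n)\ge c^*n^2\ge\frac27n^2$ for all $n\ge1$, and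
$$0.2857\ldots=\frac27\ \le\ c^*\ \le\ \frac{\sqrt{42}-4}{8}=0.31009\ldots<\frac5{16}=0.3125 .$$

The exact value of $c^*$ is not determined here.

## From colorings to good sequences

The first step removes colorings from the problem. A replication graph of $P_n$ is just a sequence $a=(a_1,\dots,a_n)$ of positive integers, $a_i=|K_i|$. We want a condition on $a$.

**Definition ($\omega$, $\alpha$, good).** For a sequence $a=(a_1,\dots,a_n)$ of positive reals and $I\subseteq[n]=\{1,\dots,n\}$, let $\omega_a(I)$ be the maximum of all $a_i$ with $i\in I$ and all $a_i+a_{i+1}$ with $i,i+1\in I$; put $\omega_a(\emptyset)=0$. This is the maximum weight of a clique of $P_n[I]$. For real $\kappa\ge0$ let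
$$\alpha_\kappa(a)=\max\{|I|:\ \omega_a(I)\le\kappa\}.$$
Call $a$ *good* if $|I|\le\omega_a(I)$ for all $I\subseteq[n]$.

Goodness is equivalent to $\alpha_\kappa(a)\le\kappa$ for all real $\kappa\ge0$. If $a$ is good and $\omega_a(I)\le\kappa$, then $|I|\le\kappa$. Conversely, apply $\alpha_\kappa(a)\le\kappa$ with $\kappa=\omega_a(I)$.

Example. Let $a=(1,1,2,3)$. For $\kappa=2$ the sets $\{1,2\}$ and $\{1,3\}$ are allowed, while $\{1,2,3\}$ contains the adjacent pair of sum $1+2=3$; so $\alpha_2(a)=2$. For $\kappa=3$ the set $\{1,2,4\}$ has $\omega_a=\max(1+1,3)=3$, and the whole set has $\omega_a=5$; so $\alpha_3(a)=3$.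

Recall Hall's theorem: finite sets $S_1,\dots,S_n$ have distinct representatives if and only if $\left|\bigcup_{i\in I}S_i\right|\ge|I|$ for every $I\subseteq[n]$.

**Lemma 1.** Let $G$ be the replication graph of $P_n$ with $|K_i|=a_i$. Then $G\stackrel R\to P_n$ if and only if $a$ is good. So $\rho(n)$ is the minimum of $\sum a_i$ over good positive integer sequences of length $n$.

**Proof.** *Good implies arrow.* The purpose is to verify Hall's condition. Take a proper coloring and let $S_i$ be the set of the $a_i$ colors on $K_i$. For $I\subseteq[n]$, a clique of weight $\omega_a(I)$ in $\bigcup_{i\in I}K_i$ receives distinct colors, so $\left|\bigcup_{i\in I}S_i\right|\ge\omega_a(I)\ge|I|$. By Hall's theorem the $S_i$ have distinct representatives. Choosing in each $K_i$ the vertex with the chosen color gives one vertex per clique, hence an induced $P_n$, and it is rainbow.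

*Not good implies no arrow.* The purpose is to color a bad set with too few colors. Let $\omega:=\omega_a(I)<|I|$. For $i\in I$, color $K_i$ with $1,\dots,a_i$ if $i$ is odd, and with $\omega-a_i+1,\dots,\omega$ if $i$ is even; this is possible because $a_i\le\omega$. If $i,i+1\in I$, then $a_i+a_{i+1}\le\omega$, so the initial block and the final block are disjoint. Give all other vertices new, distinct colors. The coloring is proper, and $\bigcup_{i\in I}K_i$ carries at most $\omega<|I|$ colors. A rainbow choice of one vertex from each clique would need $|I|$ colors there, so none exists. $\square$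

Small cases by hand:

- $\rho(1)=1$ and $\rho(2)=2$: the sequences $(1)$ and $(1,1)$ are good.
- $\rho(3)=4$: $(1,1,1)$ fails at $I=\{1,3\}$, and $(2,1,1)$ is good.
- $\rho(4)=7$. For nonadjacent $i,j$ we need $\max(a_i,a_j)\ge2$, so the positions with value $1$ are pairwise adjacent; there are at most two, and the sum is at least $6$. Sum $6$ would force two adjacent ones and two twos: $(1,1,2,2)$ fails at $\{1,2,4\}$, where $\omega=2$; its reversal $(2,2,1,1)$ fails too; and $(2,1,1,2)$ fails at the whole set, where $\omega=3<4$. The sequence $(1,1,2,3)$ of sum $7$ is good: nonadjacent pairs have maximum at least $2$, adjacent pairs have sum at least $2$, $\{1,2,3\}$ and $\{1,2,4\}$ have $\omega=3$, and sets containing $\{3,4\}$ have $\omega=5$.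

In general, $(1,2,\dots,n)$ is good because $|I|\le\max I\le\omega(I)$. So
$$\rho(n)\le\frac{n(n+1)}2. \tag{1}$$

## Concatenation and the limit $c^*$

Everything that follows is built from repeated pieces, so we need to know how $\alpha_\kappa$ behaves under concatenation. Two facts:

- **Subadditivity.** If $a$ is a concatenation of pieces, then $\alpha_\kappa(a)$ is at most the sum of the $\alpha_\kappa$ of the pieces, because restricting $I$ to a piece does not increase $\omega$.
- **Covering.** If $\omega_a(I)\le\kappa$, then $I$ contains no $i$ with $a_i>\kappa$, and at most one of $i,i+1$ when $a_i+a_{i+1}>\kappa$.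

**Lemma 2.** $\lim\rho(n)/n^2$ exists and equals $\inf_n\rho(n)/n^2$.

**Proof.** First, $\rho$ is nondecreasing: deleting the last term of a good sequence keeps it good. Next we show $\rho(mn)\le m^2\rho(n)$. Let $a$ be good of length $n$ and sum $\rho(n)$, and concatenate $m$ copies of $ma=(ma_1,\dots,ma_n)$. Since $\alpha_\kappa(ma)=\alpha_{\kappa/m}(a)$, subadditivity bounds $\alpha_\kappa$ of the long sequence by $m\,\alpha_{\kappa/m}(a)\le m\cdot\frac\kappa m=\kappa$. So it is good; its length is $mn$ and its sum is $m\cdot m\,\rho(n)$.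

Hence $\rho(N)\le\lceil N/n\rceil^2\rho(n)$ for all $N,n$. Letting $N\to\infty$ gives $\limsup_N\rho(N)/N^2\le\rho(n)/n^2$ for every $n$, so $\limsup\le\inf\le\liminf$. $\square$

In particular $\rho(n)\ge c^*n^2$ for every $n$, which is the first inequality of Theorem 2.

## Blowing up words

To bound $c^*$ from above we do not need to construct good sequences directly. It suffices to design a finite list of words, because repeating each word many times makes bounded errors negligible. For a word $x$, let $x^R$ be $R$ concatenated copies of it.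

**Lemma 3 (blow-up).** Let $x^{(1)},\dots,x^{(T)}$ be words of positive integers with total length $L$ and total sum $\sigma$. Let $D_j:[0,\infty)\to[0,\infty)$ satisfy
$$\alpha_\kappa\big((x^{(j)})^R\big)\le R\,D_j(\kappa)+1\quad(R\ge1,\ \kappa\ge0),\qquad \sum_jD_j(\kappa)\le\kappa\quad(\kappa\ge0).$$
Then $\rho(RL)\le R^2\sigma+TLR$ for all $R\ge1$. Hence $c^*\le\sigma/L^2$.

**Proof.** The errors $+1$ add up to $T$ over the $T$ words; we pay for them by adding $T$ to each value. Let $a$ be the concatenation over $j=1,\dots,T$ of $R$ copies of the word $Rx^{(j)}+T$, where each value $v$ is replaced by $Rv+T$. The length is $RL$ and the sum is $R(R\sigma+TL)$.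

We show that $a$ is good. Let $I\ne\emptyset$ and $\kappa=\omega_a(I)$; then $\kappa>T$, since all values exceed $T$. Let $I_j$ be the part of $I$ in the $j$-th segment. For a nonempty clique $Q$ in $I_j$ (one position or two adjacent ones), let $x(Q)$ and $a(Q)$ be the sums of the original and the new values on $Q$. Then $R\,x(Q)+T\le R\,x(Q)+|Q|\,T=a(Q)\le\kappa$, so $x(Q)\le\frac{\kappa-T}R$. Thus $I_j$, viewed in $(x^{(j)})^R$, has clique weight at most $\frac{\kappa-T}R$, and $|I_j|\le R\,D_j\!\left(\frac{\kappa-T}R\right)+1$. Summing over $j$,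
$$|I|\le R\cdot\frac{\kappa-T}R+T=\kappa .$$
So $a$ is good and $\rho(RL)\le R^2\sigma+TLR$. Divide by $(RL)^2$ and let $R\to\infty$; by Lemma 2, $c^*\le\sigma/L^2$. $\square$

In all our applications except one word, $D_j(\kappa)$ is the number of *thresholds* $t$ of the word with $t\le\kappa$. The condition $\sum_jD_j(\kappa)\le\kappa$ then says that at most $k$ thresholds are $\le k$, for every integer $k$.

**One-letter words.** The word $(u)$ has the single threshold $u$: if $\kappa<u$ nothing can be chosen, and otherwise at most $R$ positions. With $u=1,\dots,q$ we get $L=q$, $\sigma=\frac{q(q+1)}2$, and $q\to\infty$ gives $c^*\le\frac12$, the same as (1).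

**Two-letter words.** Take $(x,y)$ with $x\le y$. If $\kappa<x$, nothing can be chosen. If $\kappa<x+y$, at most one position per copy can be chosen. So the thresholds are $x$ and $x+y$. The words $(u,q)$, $u=1,\dots,q$, have thresholds $u$ and $q+u$, which fill $\{1,\dots,2q\}$ exactly. Here $L=2q$ and $\sigma=\sum_{u=1}^q(q+u)=\frac{3q^2+q}2$, so $c^*\le\frac38+\frac1{8q}$ for all $q$, and $c^*\le\frac38$.

Four-letter words do better still.

**Lemma 4.** Let $w=(c,a,b,p)$ be positive with $a\le b$, $a+b\le c$, $a+b\le p$, $a+c\le b+p$. Put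
$$t_1=a,\quad t_2=a+b,\quad t_3=a+c,\quad t_4=c+p.$$
Then $t_1\le t_2\le t_3\le t_4$ and $\alpha_\kappa(w^R)\le R\cdot\#\{j:t_j\le\kappa\}+1$.

**Proof.** The ordering: $t_1\le t_2$ is clear; $t_2=a+b\le c\le t_3$; and $a\le a+b\le p$ gives $t_3\le t_4$. Now let $\omega(I)\le\kappa$. In each range we cover the positions by pairs that are too heavy, using the covering fact.

- $\kappa<a$: all values are $\ge a$, so $I=\emptyset$.
- $a\le\kappa<a+b$: both $c$ and $p$ are $\ge a+b>\kappa$, so no $c$ or $p$ is in $I$; each adjacent pair $\{a,b\}$ contributes at most $1$. So $|I|\le R$.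
- $a+b\le\kappa<a+c$: in each copy the adjacent pairs $\{c,a\}$ and $\{b,p\}$ have sums $a+c>\kappa$ and $b+p\ge a+c>\kappa$. So $|I|\le2R$.
- $a+c\le\kappa<c+p$: the $p$ of each copy and the $c$ of the next copy are adjacent with sum $>\kappa$, so each of these $R-1$ pairs contributes at most $1$. The first $c$ and the last $p$ contribute at most $2$, and the letters $a,b$ at most $2R$. So $|I|\le2R+(R-1)+2=3R+1$.
- $\kappa\ge c+p$: $|I|\le4R$. $\square$

The $+1$ is real: for $w=(2,1,1,2)$ the thresholds are $1,2,3,4$, but a single copy has $\omega=3$ on all four positions, so $\alpha_3(w)=4$. This is the sequence that failed in the small case $n=4$.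

**The family that gives $5/16$.** Take the words $(2q,\,u,\,q,\,q+u)$ for $u=1,\dots,q$. The hypotheses hold: $u\le q$, $q+u\le2q$, $a+b=q+u=p$, and $a+c=2q+u=b+p$. The thresholds are
$$u,\qquad q+u,\qquad 2q+u,\qquad 3q+u,$$
and over $u=1,\dots,q$ they fill $\{1,\dots,4q\}$ exactly. Here $L=4q$ and $\sigma=\sum_{u=1}^q(4q+2u)=5q^2+q$, so
$$c^*\le\frac{5q^2+q}{16q^2}=\frac5{16}+\frac1{16q}\quad\text{for all }q,\qquad\text{hence } c^*\le\frac5{16}.$$
The constant of the conjecture has appeared.

## Where the four-letter family is stuck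

Let us see what could be saved. In Lemma 4, the letters are recovered from the thresholds by $a=t_1$, $b=t_2-t_1$, $c=t_3-t_1$, $p=t_4-t_3+t_1$. So the price of a word is
$$c+a+b+p=t_2+t_4, \tag{2}$$
and the four hypotheses become
$$2t_1\le t_2,\qquad t_1+t_2\le t_3,\qquad t_2+t_3\le t_1+t_4,\qquad 2t_3\le t_2+t_4 .$$
To save, we would lower some $t_2$ or $t_4$. In the family above two things prevent this. First, there are exactly $k$ thresholds $\le k$ for every integer $0\le k\le4q$, so if one threshold is lowered to an integer $k$ and the others are kept, there are $k+1$ thresholds $\le k$. Second, the last two inequalities are equalities for every $u$ (both sides are $3q+2u$ in the third, $4q+2u$ in the fourth), so $t_4$ is already the least value that $t_1,t_2,t_3$ allow. No threshold can be improved alone, and increasing $q$ does not move the limit $5/16$. One must change the collection of words.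

The wasteful words are those with small $u$. The word $(2q,u,q,q+u)$ costs $4q+2u$ even when its first threshold $u$ is tiny, whereas *all* the thresholds $1,\dots,s$ can be served by a single good word of length $s$, at total price $\rho(s)\le\frac{s(s+1)}2$. So exchange:

- remove the words with $u=1,\dots,s$: length $-4s$, sum $-(4qs+s^2+s)$;
- add one good word of length $s$: length $+s$, sum $+\rho(s)$;
- put new words into the vacated places, starting with thresholds $q+1,\dots,q+s$. A word with $t_1=u$ has $t_2\ge2u$, $t_3\ge3u$, and $t_4\ge2t_3-t_2$; the word $(2u,u,u,2u)$ has thresholds $u,2u,3u,4u$. Adding it for $u=q+1,\dots,q+s$ changes the length by $+4s$ and the sum by $+(6qs+3s^2+3s)$.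

The net effect is length $+s$ and sum $+2qs$, up to terms of order $s^2$ and $s$. If $\sigma=\frac5{16}L^2$ were to persist, going from $L=4q$ to $L=4q+s$ would cost $\frac52qs+\frac5{16}s^2$. So we gain about $\frac12qs$ and lose only order $s^2$: for $s$ a small fraction of $q$ this is a net gain, provided the threshold count stays within budget.

One refinement. The new second thresholds $2q+2i$ ($1\le i\le s$) occupy only every other place after $2q$. The free places are used to lower $t_3$ and $t_4$, by $2s-u$ each, for the words with $s<u\le2s$. By (2) this saves a further $\sum_{u=s+1}^{2s}(2s-u)=\frac{s(s-1)}2$.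

## The improved collection of words

**Proposition 5.** For integers $s\ge1$, $q\ge2s$:
$$c^*\,(4q+s)^2\ \le\ 5q^2+2qs+\tfrac32s^2+\rho(s)+q+\tfrac52s .$$

**Proof.** **Step 1: the words.** This step lists the words and their thresholds.

- **(Low)** One good word $y$ of length $s$ and sum $\rho(s)$.
- **(A)** For $u=s+1,\dots,2s$: $(c,a,b,p)=(2q+u-2s,\;u,\;q,\;q+u)$, with $(t_j)=(u,\;q+u,\;2q+2(u-s),\;3q+2(u-s))$.
- **(B)** For $u=2s+1,\dots,q$: $(2q,\;u,\;q,\;q+u)$, with $(t_j)=(u,\;q+u,\;2q+u,\;3q+u)$.
- **(C)** For $u=q+1,\dots,q+s$: $(2u,\;u,\;u,\;2u)$, with $(t_j)=(u,\;2u,\;3u,\;4u)$.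

If $q=2s$, then (B) is empty. The total length is
$$L=s+4\big(s+(q-2s)+s\big)=4q+s .$$

**Step 2: the functions $D_j$.** Here we check the first hypothesis of Lemma 3. Since $y$ is good and $\alpha_\kappa(y)$ is an integer at most $s$, subadditivity gives $\alpha_\kappa(y^R)\le R\min(\lfloor\kappa\rfloor,s)$; for (Low) take $D(\kappa)=\min(\lfloor\kappa\rfloor,s)$. For the other words take $D(\kappa)=\#\{j:t_j\le\kappa\}$, after checking the hypotheses of Lemma 4:

- (A): $a\le b$ is $u\le2s\le q$. $a+b\le c$ is $q+u\le2q+u-2s$, true since $q\ge2s$. $a+b=q+u=p$. $a+c=2q+2u-2s\le2q+u=b+p$, since $u\le2s$.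
- (B): $u\le q$; $q+u\le2q$; $a+b=p$; $a+c=2q+u=b+p$.
- (C): $u\le u$; $2u\le2u$ twice; $a+c=3u=b+p$.

**Step 3: the budget.** This step proves $\sum_jD_j(\kappa)\le\kappa$. All thresholds are integers, so the left side depends only on $\lfloor\kappa\rfloor$, and we may take $\kappa=k$ to be an integer. The first thresholds are $s+1,\dots,q$ from (A), (B) and $q+1,\dots,q+s$ from (C). Together with (Low) they contribute $E_1=\min(k,q+s)$. The other contributions $E_2,E_3,E_4$ count the elements $\le k$ of the following sets, where $1\le i\le s$ and $i=u-s$ in (A), $i=u-q$ in (C):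
$$\begin{aligned}t_2:&\quad \{q+s+1,\dots,2q\}\cup\{2q+2i\},\\ t_3:&\quad \{2q+2i\}\cup\{2q+2s+1,\dots,3q\}\cup\{3q+3i\},\\ t_4:&\quad \{3q+2i\}\cup\{3q+2s+1,\dots,4q\}\cup\{4q+4i\}.\end{aligned}$$
(In the first line the interval comes from (A) and (B), and $2q+2i$ from (C); in the other two lines the three sets come from (A), (B), (C) in this order.) Equal values from different words are counted separately. Now go through the ranges of $k$.

- $0\le k\le2q$. Only $E_1$ and the first set of $t_2$ matter. They fill $1,\dots,2q$ once each, so the total is exactly $k$.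
- $k=2q+y$ with $0\le y\le2s$; then $k\le3q$ since $2s\le q$. $E_1=q+s$, $E_2=(q-s)+\lfloor y/2\rfloor$, $E_3=\lfloor y/2\rfloor$, $E_4=0$. The total is $2q+2\lfloor y/2\rfloor\le k$.
- $2q+2s\le k\le3q$. $E_1+E_2=(q+s)+(q-s)+s=2q+s$, $E_3=s+(k-2q-2s)$, $E_4=0$. The total is $k$.
- $k=3q+y$ with $0\le y\le q$. $E_1=q+s$. All second thresholds are at most $2q+2s\le3q$, so $E_2=q$. $E_3=s+(q-2s)+\min(\lfloor y/3\rfloor,s)$. So $E_1+E_2+E_3=3q+\min(\lfloor y/3\rfloor,s)$.
  If $y\le2s$, then $E_4=\lfloor y/2\rfloor$, and the total is at most $3q+\frac y3+\frac y2=3q+\frac56y\le k$.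
  If $y\ge2s$, then $E_4=s+(y-2s)=y-s$, and the total is at most $3q+s+y-s=k$.
- $k=4q+y$ with $y\ge0$. $E_1+E_2+E_3\le(q+s)+q+q=3q+s$ and $E_4\le s+(q-2s)+\lfloor y/4\rfloor=q-s+\lfloor y/4\rfloor$. The total is at most $4q+\lfloor y/4\rfloor\le k$.

**Step 4: the price.** It remains to compute $\sigma$.
$$\begin{aligned}
\text{(A)}:&\quad \sum_{u=s+1}^{2s}(4q-2s+3u)=4qs-2s^2+\tfrac32s(3s+1)=4qs+\tfrac52s^2+\tfrac32s,\\
\text{(B)}:&\quad \sum_{u=2s+1}^{q}(4q+2u)=4q(q-2s)+q(q+1)-2s(2s+1)=5q^2-8qs-4s^2+q-2s,\\
\text{(C)}:&\quad \sum_{u=q+1}^{q+s}6u=6qs+3s^2+3s .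
\end{aligned}$$
Adding $\rho(s)$ for (Low) gives $\sigma=5q^2+2qs+\frac32s^2+\rho(s)+q+\frac52s$. By Lemma 3, $c^*L^2\le\sigma$ with $L=4q+s$. $\square$

A check on the smallest case, $s=1$, $q=2$: the words are $(1)$, $(4,2,2,4)$, $(6,3,3,6)$, of total length $9$ and sum $31$. The formula gives $20+4+\frac32+1+2+\frac52=31$. The thresholds are $1$; $2,4,6,8$; $3,6,9,12$. In order they are $1,2,3,4,6,6,8,9,12$, and the $k$-th is never below $k$, as required.

## The constant $9/29$ and the failure of the conjecture

**Proof of Theorem 1.** The limit is Lemma 2. For the bound, use $\rho(s)\le\frac{s(s+1)}2$ from (1) and Proposition 5 with $s=m$, $q=7m$. The quadratic terms give $245+14+\frac32+\frac12=261$, the linear ones $7+\frac52+\frac12=10$, and $4q+s=29m$. So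
$$c^*\le\frac{261m^2+10m}{(29m)^2}=\frac9{29}+\frac{10}{841m}\qquad(m\ge1).$$
Letting $m\to\infty$,
$$c^*\le\frac9{29}=\frac5{16}-\frac1{464}.$$
If $|\rho(n)-\frac5{16}n^2|\le Cn$ held for all $n$, then $\rho(n)/n^2\to\frac5{16}$, contradicting $\rho(n)/n^2\to c^*\le\frac9{29}<\frac5{16}$. So the conjecture is false. $\blacksquare$

The gain is visible at a finite size: for $s=6$, $q=42$, using $\rho(6)\le21$, we have $L=174$ and $\sigma\le8820+504+54+21+42+15=9456$, while $\frac5{16}\cdot174^2=9461.25$.

## Feeding the bound into itself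

For the sharper upper bound of Theorem 2 we use that the good word (Low) can itself be chosen optimally, so that $\rho(s)\approx c^*s^2$ rather than $\frac12s^2$.

**Proof of the upper bound in Theorem 2.** **Step 1: pass to the limit.** This turns Proposition 5 into an inequality in one real parameter. Fix $\theta\in(0,\frac19]$ and let $s,q\to\infty$ with $q\ge2s$ and $s/(4q+s)\to\theta$. This is possible: take $q=\lceil s(1-\theta)/(4\theta)\rceil$, where $(1-\theta)/(4\theta)\ge2$ because $\theta\le\frac19$. Then $q/(4q+s)\to\frac{1-\theta}4$ and $\rho(s)/(4q+s)^2\to c^*\theta^2$. Dividing Proposition 5 by $(4q+s)^2$ gives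
$$c^*\le\tfrac5{16}(1-\theta)^2+\tfrac12\theta(1-\theta)+\left(\tfrac32+c^*\right)\theta^2=\tfrac5{16}-\tfrac\theta8+\left(\tfrac{21}{16}+c^*\right)\theta^2 .$$

**Step 2: optimize.** The right side is a quadratic in $\theta$ with minimum at $\theta=\frac1{21+16c^*}$, which is at most $\frac1{21}<\frac19$ and hence allowed. There it equals $\frac5{16}-\frac1{16(21+16c^*)}$. Multiplying $c^*\le\frac5{16}-\frac1{16(21+16c^*)}$ by $16(21+16c^*)$ gives $336c^*+256c^{*2}\le104+80c^*$, that is,
$$32c^{*2}+32c^*-13\le0 .$$
The larger root is $\frac{-32+\sqrt{2688}}{64}=\frac{\sqrt{42}-4}8$, since $2688=64\cdot42$. Hence $c^*\le\frac{\sqrt{42}-4}8$. $\square$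

This is below $\frac9{29}$: the inequality $\sqrt{42}<4+\frac{72}{29}=\frac{188}{29}$ holds because $42\cdot841=35322<35344=188^2$. The same computation explains the choice $q=7s$ made earlier: with $\frac12$ in place of $c^*$ on the right side, the minimum is at $\theta=\frac1{21+8}=\frac1{29}$, that is, $4q+s=29s$.

## A weighted count of heavy edges: $\rho(n)\ge\frac27n^2$

For the lower bound we must use goodness of an arbitrary sequence. The plan is to read $\alpha_\kappa$ as an independence number, bound it below by a crude bipartite argument for every $\kappa$, and average over $\kappa$ with a well-chosen weight.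

Let $(x_i)$ be a good integer sequence of length $n$, with $S=\sum x_i$.

**Step 1: an inequality for each $\kappa$.** For real $\kappa\ge0$ let $B_\kappa$ be the graph on $V_\kappa=\{i:x_i\le\kappa\}$ whose edges are the pairs $\{i,i+1\}\subseteq V_\kappa$ with $x_i+x_{i+1}>\kappa$. A set $I$ satisfies $\omega(I)\le\kappa$ if and only if $I$ is an independent set of $B_\kappa$. So the independence number of $B_\kappa$ is $\alpha_\kappa\le\kappa$. Being a subgraph of a path, $B_\kappa$ is bipartite. All isolated vertices, together with the larger side of a bipartition of the non-isolated ones, form an independent set. Hence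
$$|V_\kappa|-\tfrac12\,\#\{\text{non-isolated vertices of }B_\kappa\}\ \le\ \kappa\qquad(\kappa\ge0).\tag{3}$$

Example. For $(1,1,2,3)$ and $\kappa=2$: $V_2=\{1,2,3\}$, the only edge is $\{2,3\}$, and (3) reads $3-1\le2$.

**Step 2: how long a vertex stays non-isolated.** Let $A_i$ be the set of $\kappa$ for which $i$ is a non-isolated vertex of $B_\kappa$. The edge $\{i,i\pm1\}$ is present exactly for $\kappa\in[\max(x_i,x_{i\pm1}),\,x_i+x_{i\pm1})$, an interval of length $\min(x_i,x_{i\pm1})\le x_i$. There are at most two such edges at $i$, so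
$$A_i\subseteq[x_i,\infty),\qquad|A_i|\le2x_i,$$
where $|\cdot|$ is length. In the example, position $2$ has $x_2=1$ and $A_2=[1,2)\cup[2,3)=[1,3)$, so the bound $2x_2$ is attained.

**Step 3: average with a weight.** Put $\xi_i=x_i/n$ and $A_i'=A_i/n=\{\kappa/n:\kappa\in A_i\}$. Let $w\ge0$ be a bounded step function with bounded support, and $W(\xi)=\int_\xi^\infty w$. Multiply (3) by $w(\kappa/n)$ and integrate over $\kappa\ge0$. Vertex $i$ lies in $V_\kappa$ exactly for $\kappa\ge x_i$, so it contributes $\int_{x_i}^\infty w(\kappa/n)\,d\kappa=nW(\xi_i)$ to the first term and $\int_{A_i}w(\kappa/n)\,d\kappa=n\int_{A_i'}w$ to the count of non-isolated vertices. The right side becomes $n^2\int_0^\infty w(\kappa)\kappa\,d\kappa$. Divide by $n^2$ and add $S/n^2=\frac1n\sum\xi_i$: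
$$\frac1n\sum_i\Big(\xi_i+W(\xi_i)-\tfrac12\int_{A_i'}w\Big)\le\frac S{n^2}+\int_0^\infty w(\kappa)\,\kappa\,d\kappa .\tag{4}$$
If every bracket is at least $M$, then $S/n^2\ge M-\int w\kappa\,d\kappa$. So for each $\xi$ and each $A\subseteq[\xi,\infty)$ with $|A|\le2\xi$ we want a lower bound on
$$f:=\xi+W(\xi)-\tfrac12\int_Aw .$$

**Step 4: choosing the weight.** The trivial bound $\int_Aw\le W(\xi)$ gives $f\ge\xi+\frac12W(\xi)$, which is constant where $w=2$. This suggests $w=2$ on one interval. Try $w=2$ on $[\frac3{16},\frac9{16})$ and $0$ elsewhere. For $\xi\ge\frac9{16}$, $f=\xi\ge\frac9{16}$. For $\frac3{16}\le\xi\le\frac9{16}$, $f\ge\xi+\left(\frac9{16}-\xi\right)=\frac9{16}$. For $\xi<\frac3{16}$, $W(\xi)=\frac34$ and $\int_Aw\le2|A|\le4\xi$, so $f\ge\frac34-\xi\ge\frac9{16}$. This yields $S/n^2\ge\frac9{16}-\left(\frac{81}{256}-\frac9{256}\right)=\frac9{32}=0.28125$, slightly short of $\frac27$. The bound for small $\xi$ depends on $\xi$ and is sharp only as $\xi\to\frac3{16}$; elsewhere it is wasteful.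

To remove the dependence on $\xi$, let $w=2$ on $[\alpha,\beta)$ and $w=1$ on $[\beta,\gamma)$. Since $w\le1+\mathbf 1_{\{w=2\}}$, for $\xi<\alpha$ we get $\int_Aw\le2\xi+(\beta-\alpha)$, and the $2\xi$ cancels exactly:
$$f\ge\xi+(\gamma+\beta-2\alpha)-\xi-\tfrac12(\beta-\alpha)=\gamma+\tfrac\beta2-\tfrac{3\alpha}2 .$$
For $\alpha\le\xi\le\beta$ the trivial bound gives $f\ge\frac{\beta+\gamma}2$. The two agree when $\gamma=3\alpha$. Then $M-\int w\kappa\,d\kappa$ with $M=\frac{\beta+3\alpha}2$ equals
$$\frac{\beta+3\alpha}2-(\beta^2-\alpha^2)-\tfrac12(9\alpha^2-\beta^2)=\frac{\beta-\beta^2}2+\frac{3\alpha-7\alpha^2}2,$$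
which is largest at $\beta=\frac12$, $\alpha=\frac3{14}$, and then $\gamma=\frac9{14}$. So fix
$$w=2\ \text{on}\ \left[\tfrac3{14},\tfrac12\right),\qquad w=1\ \text{on}\ \left[\tfrac12,\tfrac9{14}\right),\qquad w=0\ \text{elsewhere}.$$

**Step 5: the pointwise claim.** We verify, for this $w$, that $f\ge\frac47$ whenever $A\subseteq[\xi,\infty)$ and $|A|\le2\xi$.

- $\xi\ge\frac9{14}$: $W(\xi)=0$ and $\int_Aw=0$, so $f=\xi\ge\frac9{14}>\frac47$.
- $\frac12\le\xi\le\frac9{14}$: $\int_Aw\le W(\xi)=\frac9{14}-\xi$, so $f\ge\xi+\frac12W(\xi)=\frac\xi2+\frac9{28}\ge\frac14+\frac9{28}=\frac47$.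
- $\frac3{14}\le\xi\le\frac12$: $W(\xi)=\frac17+2\left(\frac12-\xi\right)=\frac87-2\xi$, so $f\ge\xi+\frac12W(\xi)=\frac47$.
- $\xi<\frac3{14}$: $W(\xi)=\frac87-\frac37=\frac57$. Since $w\le1+\mathbf 1_{\{w=2\}}$ and $|\{w=2\}|=\frac12-\frac3{14}=\frac27$, we have $\int_Aw\le2\xi+\frac27$. Hence $f\ge\xi+\frac57-\xi-\frac17=\frac47$.

**Step 6: conclude.** The last ingredient is
$$\int_0^\infty w(\kappa)\kappa\,d\kappa=\left(\tfrac14-\tfrac9{196}\right)+\tfrac12\left(\tfrac{81}{196}-\tfrac14\right)=\tfrac{40+16}{196}=\tfrac27 .$$
By Step 5 with $\xi=\xi_i$, $A=A_i'$ (allowed by Step 2), the left side of (4) is at least $\frac47$. So $S\ge\left(\frac47-\frac27\right)n^2=\frac27n^2$. By Lemma 1 this holds for the minimal $S$, so $\rho(n)\ge\frac27n^2$ for every $n\ge1$, and therefore $c^*\ge\frac27$. Together with $\rho(n)\ge c^*n^2$ from Lemma 2 and the upper bound of the previous section, this proves Theorem 2. $\blacksquare$
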